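# Banach algebras that satisfy von Neumann's inequality and are not operator algebras

## Square-zero ideals: the inequality determines the unit ball

All algebras are complex. A *unital Banach algebra* is a Banach algebra $A$ with unit $1$, submultiplicative norm, and $\|1\|=1$. Let $\mathbb D$ be the open unit disk and $\mathbb T$ its boundary circle.

**Definition 1.** $A$ satisfies the *von Neumann inequality* if for all $a\in A$ and all $p\in\mathbb C[x]$,
$$\|a\|\le 1\ \Longrightarrow\ \|p(a)\|\le\sup_{\mathbb D}|p|.$$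

**Definition 2.** $A$ *may be given the structure of an operator algebra* if there are a Hilbert space $H$ and a unital homomorphism $\pi\colon A\to\mathcal L(H)$ that is isometric, $\|\pi(a)\|=\|a\|$ for all $a$.

We use the classical fact that every $A$ as in Definition 2 satisfies the von Neumann inequality. It is also known that, for a Banach space $E$, the algebra $\mathcal L(E)$ satisfies the inequality precisely when $E$ is isometric to a Hilbert space. So among the algebras $\mathcal L(E)$ the inequality recognizes Hilbert space exactly. Chirvasitu and Thompson ("Local presentability and monadicity of forgetful functors for operator algebraic categories", arXiv:2507.23152, 2025) record as an open question whether this goes on: does the von Neumann inequality exactly define the unital Banach algebras that may be given the structure of an operator algebra?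

We begin with a class where the answer is yes, and the proof is short.

**Theorem C, part 2.** If $A=\mathbb C1\oplus R$ with $R$ a closed ideal, $R^2=0$, satisfies the von Neumann inequality, then $A$ may be given the structure of an operator algebra.

The tool is the family of disk automorphisms. For $\lambda\in\mathbb D$ put
$$\varphi_\lambda(z)=\frac{z-\lambda}{1-\bar\lambda z}.$$
Then $\varphi_\lambda$ maps $\mathbb D$ onto $\mathbb D$, $\varphi_\lambda^{-1}=\varphi_{-\lambda}$, and $\varphi_\lambda$ is holomorphic on a disk of radius greater than $1$. Also $\varphi_\lambda(\lambda)=0$, $\varphi_\lambda'(\lambda)=1/(1-|\lambda|^2)$ and $\varphi_{-\lambda}'(0)=1-|\lambda|^2$.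

**Proposition 1.** Let $A=\mathbb C1\oplus R$ be a unital Banach algebra with $R$ an ideal, $R^2=0$, satisfying the von Neumann inequality. Then $\|\lambda+x\|\le 1$ if and only if either $|\lambda|<1$ and $\|x\|\le1-|\lambda|^2$, or $|\lambda|=1$ and $x=0$.

*Proof.* **Step 1: automorphisms act on the unit ball.** Since $R^2=0$, we have $p(\mu+x)=p(\mu)+p'(\mu)x$ for every polynomial $p$. Let $\nu\in\mathbb D$, and let $p_k$ be the Taylor polynomials of $\varphi_\nu$ at $0$. They converge to $\varphi_\nu$ uniformly on a disk of radius greater than $1$, so $\sup_{\mathbb D}|p_k|\to1$, and $p_k(\mu)\to\varphi_\nu(\mu)$, $p_k'(\mu)\to\varphi_\nu'(\mu)$ for $\mu\in\mathbb D$. If $|\mu|<1$ and $\|\mu+x\|\le1$, the von Neumann inequality for $p_k$ gives in the limit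
$$\|\varphi_\nu(\mu)+\varphi_\nu'(\mu)x\|\le 1.\tag{1}$$

**Step 2: the case $|\lambda|<1$.** Take $\mu=\nu=\lambda$ in (1): if $\|\lambda+x\|\le1$, then $\|x/(1-|\lambda|^2)\|\le1$. Conversely, if $\|x/(1-|\lambda|^2)\|\le1$, take $\mu=0$ and $\nu=-\lambda$, and apply (1) to the element $x/(1-|\lambda|^2)$. The result is $\|\lambda+x\|\le1$, because $\varphi_{-\lambda}(0)=\lambda$ and $\varphi_{-\lambda}'(0)=1-|\lambda|^2$.

**Step 3: the boundary.** Let $\|\lambda+x\|\le1$. The element $(\lambda+x)-\lambda1=x$ lies in a proper ideal, so $\lambda$ is in the spectrum of $\lambda+x$ and $|\lambda|\le1$. If $|\lambda|=1$, then for $0<r<1$ Step 2 applied to $r(\lambda+x)$ gives $r\|x\|\le1-r^2$, and $r\to1$ gives $x=0$. Conversely $\|\lambda1\|=1$ for $|\lambda|=1$. $\square$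

For a small example of failure, give $\mathbb C1\oplus\mathbb Cx$, $x^2=0$, the norm $\|\lambda+\tau x\|=|\lambda|+|\tau|$. This is a unital Banach algebra and $\|x\|=1$, but $\|\tfrac12+\tfrac34x\|=\tfrac54$, whereas Proposition 1 would require $\le1$. So the von Neumann inequality fails.

*Proof of Theorem C, part 2.* Let $X$ be the closed unit ball of $R^*$ with the weak-$*$ topology. Evaluation embeds $R$ isometrically into $C(X)$, and $C(X)$ embeds isometrically into $\mathcal L(H)$, $H=\ell_2(X)$, as multiplication operators. Regard $x\in R$ as an operator on $H$ in this way, with the same norm, and put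
$$\pi(\lambda+x)=\begin{pmatrix}\lambda&x\\0&\lambda\end{pmatrix}\in\mathcal L(H\oplus H).$$
Since $(\lambda+x)(\mu+y)=\lambda\mu+(\lambda y+\mu x)$, this is a unital injective homomorphism, and $\|\pi(x)\|=\|x\|$ for $x\in R$. The image $\pi(A)=\mathbb C1\oplus\pi(R)$ is closed, being a one-dimensional extension of the complete space $\pi(R)$. It is an algebra of operators, so it satisfies the von Neumann inequality, and $\pi(R)^2=0$. Proposition 1 applies to $A$ and to $\pi(A)$ and describes the two closed unit balls by the same condition on $(|\lambda|,\|x\|)$. So the balls correspond under $\pi$, and $\pi$ is isometric. $\blacksquare$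

Two things made this work. The automorphisms $\varphi_\lambda$ reduced the unit ball of $A$ to that of $R$; and $R$, having no products, could be any Banach space at all. What changes when $R$ has a nonzero product?

## One more step of nilpotency: the algebras $\mathbb C1\oplus E\oplus\mathbb C$

Let $E$ be a Banach space and $B\colon E\times E\to\mathbb C$ a bounded symmetric bilinear form. Put $R=E\oplus\mathbb C$ with product
$$(x,t)(y,s)=(0,B(x,y)),$$
and $A=\mathbb C1\oplus R$. All triple products in $R$ vanish, so $A$ is a commutative unital algebra, $R$ is an ideal and $R^3=0$. We write elements of $A$ as $\lambda+x+t$, elements of $R$ as $(x,t)$ or $x+t$, and set $\psi(\lambda+x+t)=t$. No norm on $A$ has been chosen yet; choosing it is the main task.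

**Example (Toeplitz matrices).** Take $E=\mathbb C$, $B(x,y)=xy$. Then $A$ is the algebra of upper triangular $3\times3$ Toeplitz matrices, with diagonal $\lambda$, first superdiagonal $x$ and corner $t$. Use the operator norm. A nilpotent element $(x,t)$ has only the nonzero block $\begin{pmatrix}x&t\\0&x\end{pmatrix}$, so its norm is the norm of this block. Proposition 1, applied to the algebra of such $2\times2$ matrices, says that
$$\|(x,t)\|\le1\iff|t|\le1-|x|^2.$$
For $|\lambda|<1$, the argument of Step 1 above, in both directions, shows that $\lambda+x+t$ is in the closed unit ball if and only if $\varphi_\lambda(\lambda+x+t)\in R$ is. This example will be our model for the norm.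

The answer to the question is no, and it stays no for several variables at a time. For $n\ge1$, a commutative unital Banach algebra satisfies $(\mathrm{vN}_n)$ if
$$\|p(a_1,\dots,a_n)\|\le\sup_{\mathbb D^n}|p|\qquad\text{for all }p\in\mathbb C[z_1,\dots,z_n]\text{ and all }a_i\text{ with }\|a_i\|\le1.$$
Clearly $(\mathrm{vN}_n)\Rightarrow(\mathrm{vN}_1)$, and $(\mathrm{vN}_1)$ is the von Neumann inequality. Put $C_n=4n^2+16n+2$.

**Theorem A.** For every $n\ge2$ there is a commutative unital Banach algebra $A=\mathbb C1\oplus R$, with $R$ an ideal and $R^3=0$, satisfying $(\mathrm{vN}_n)$ (in particular the von Neumann inequality), such that there is no Hilbert space $H$ and homomorphism $\pi\colon A\to\mathcal L(H)$ with $c\|a\|\le\|\pi(a)\|\le C\|a\|$ for some $0<c\le C<\infty$. In particular $A$ may not be given the structure of an operator algebra.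

So no equivalent renorming of $A$ helps either: an isometric representation for an equivalent norm would be bounded and bounded below for the given one. The case $n=2$ answers the question in the negative.

**Theorem B.** For $n\ge2$, $N\ge3$ there is such an algebra of dimension $N+2$ (commutative unital, $A=\mathbb C1\oplus R$, $R^3=0$), satisfying $(\mathrm{vN}_n)$, for which every homomorphism $\pi\colon A\to\mathcal L(H)$ with $\beta^{-1}\|a\|\le\|\pi(a)\|\le\alpha\|a\|$ has
$$\alpha^2\beta\ge\frac{\sqrt N}{e\,C_n\log N}.$$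
For $N$ large the right side exceeds $1$, so finite-dimensional algebras already give counterexamples.

**Theorem C, part 1.** A commutative unital Banach algebra satisfying $(\mathrm{vN}_n)$ for all $n$ may be given the structure of an operator algebra. More precisely, $(\mathrm{vN}_n)$ for all $n$ is equivalent to being isometrically a quotient of a uniform algebra.

Thus in Theorem A "fixed $n$" cannot be replaced by "all $n$" (part 1), and $R^3=0$ cannot be replaced by $R^2=0$ (part 2, proved above).

## Fourier matrices: what a Hilbert space demands of $B$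

In a representation $\pi$ on $H$ we have $B(x,y)=\psi(xy)$ and $\pi(xy)=\pi(x)\pi(y)$: the form $B$ must be written through operators, hence through vectors of a Hilbert space. We look for a $B$ that resists this.

For $N\ge1$ let $u_{jk}=N^{-1/2}e^{2\pi\mathrm i jk/N}$, $1\le j,k\le N$. The matrix $(u_{jk})$ is symmetric and unitary. For $1\le p\le2$ define on $\ell_p^N$ the form
$$B_N(x,y)=N^{1/p-1/2}\sum_{j,k}u_{jk}x_jy_k .$$

**Lemma 2.** $B_N$ is symmetric and $|B_N(x,y)|\le\|x\|_p\|y\|_p$.

*Proof.* The matrix $(u_{jk})$ has norm $N^{-1/2}$ as an operator $\ell_1^N\to\ell_\infty^N$ (the largest entry) and norm $1$ on $\ell_2^N$. Let $1/p+1/p'=1$. With $\theta=2/p'$ we have $\frac1p=(1-\theta)+\frac\theta2$ and $\frac1{p'}=\frac\theta2$. So the Riesz–Thorin theorem bounds the norm $\ell_p^N\to\ell_{p'}^N$ by $N^{-(1-\theta)/2}=N^{-(1/p-1/2)}$. Now apply Hölder's inequality. $\square$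

For $N=2$, $p=1$, by hand: $B_2(x,y)=-x_1y_1+x_1y_2+x_2y_1+x_2y_2$, obviously bounded by $\|x\|_1\|y\|_1$. Yet all four coefficients have modulus $1$, and the next lemma shows that this is $\sqrt2$ times too large for a Hilbert space.

**Lemma 3.** Let $A=\mathbb C1\oplus E\oplus\mathbb C$ carry a norm with $|\psi(a)|\le\|a\|$ for all $a$. Let $e_1,\dots,e_N\in E$ satisfy $\|e_k\|_A\le1$ and $B(e_j,e_k)=\delta u_{jk}$ with $\delta>0$. If $\pi\colon A\to\mathcal L(H)$ is a homomorphism with $\beta^{-1}\|a\|\le\|\pi(a)\|\le\alpha\|a\|$, then $\alpha^2\beta\ge\delta$.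

*Proof.* The plan is to compute the size of one element in two ways. Let
$$g=\sum_{j,k}\bar u_{jk}\,e_je_k\in A .$$
Its $t$-coordinate is $\psi(g)=\sum\bar u_{jk}\,\delta u_{jk}=\delta\sum_{j,k}|u_{jk}|^2=\delta N$, so $\|g\|\ge\delta N$.

On the other side, let $\xi,\eta\in H$ be unit vectors, $v_k=\pi(e_k)\xi$ and $w_j=\pi(e_j)^*\eta$. These have norm at most $\alpha$. Since $\pi(e_je_k)=\pi(e_j)\pi(e_k)$,
$$\langle\pi(g)\xi,\eta\rangle=\sum_j\Big\langle\sum_k\bar u_{jk}v_k,\ w_j\Big\rangle .$$
Unitarity gives $\sum_j\|\sum_k\bar u_{jk}v_k\|^2=\sum_{k,l}\big(\sum_j\bar u_{jk}u_{jl}\big)\langle v_k,v_l\rangle=\sum_k\|v_k\|^2$. By Cauchy–Schwarz,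
$$|\langle\pi(g)\xi,\eta\rangle|\le\Big(\sum_k\|v_k\|^2\Big)^{1/2}\Big(\sum_j\|w_j\|^2\Big)^{1/2}\le N\alpha^2 .$$
So $\|\pi(g)\|\le N\alpha^2$, and $\delta N\le\|g\|\le\beta\|\pi(g)\|\le\beta N\alpha^2$. $\square$

So if $E=\ell_p^N$ and $B=\varepsilon B_N$, then $\delta=\varepsilon N^{1/p-1/2}$. For $p<2$ and $\varepsilon$ independent of $N$ this is unbounded. What remains is to put on $A$ a norm satisfying $(\mathrm{vN}_n)$, with $\|x\|_A\le\|x\|_E$ and $\|\psi\|\le1$. The exponent $p=1$ looks best.

## Which unit balls on $R$ survive: a rational function on the bidisk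

Before constructing a norm, let us test candidates for the closed unit ball $K_0$ of $R$. A sensible first attempt is the largest one compatible with the wishes above, $K_0=\{\|x\|\le1,\ |t|\le1\}$. The test function is
$$G(z_1,z_2)=\frac{z_1+z_2-2z_1z_2}{2-z_1-z_2}.$$
It maps $\mathbb D^2$ into $\mathbb D$. Indeed $z\mapsto 1/(1-z)$ maps $\mathbb D$ onto the half-plane $\operatorname{Re}w>\frac12$, and if $w$ is the average of $1/(1-z_1)$ and $1/(1-z_2)$, then $1-1/w=G(z_1,z_2)$. Expanding to second order,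
$$G(z)=\Big(\frac{z_1+z_2}2-z_1z_2\Big)\Big(1+\frac{z_1+z_2}2+\cdots\Big)=\frac{z_1+z_2}2+\frac{(z_1-z_2)^2}4+O(|z|^3).$$

Suppose $A$ has a norm satisfying $(\mathrm{vN}_2)$, and $b_i=(x_i,t_i)$ are in its closed unit ball. For $0<r<1$ the Taylor polynomials $p_k$ of $G(rz)$ converge uniformly on $\overline{\mathbb D}^2$, so $\limsup_k\sup_{\mathbb D^2}|p_k|\le1$. For $k\ge2$ the value $p_k(b_1,b_2)$ does not depend on $k$, because $R^3=0$. Hence the element
$$\Big(r\,\frac{x_1+x_2}2,\ \ r\,\frac{t_1+t_2}2+\frac{r^2}4B(x_1-x_2,x_1-x_2)\Big)\tag{2}$$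
is in the closed unit ball too.

**The box fails.** Let $K_0=\{\|x\|\le1,|t|\le1\}$ and $B\ne0$. By polarization and a unimodular factor there is $x$ with $\|x\|\le1$ and $B(x,x)>0$. Take $b_1=(x,1)$, $b_2=(-x,1)$. Then (2) is $(0,\,r+r^2B(x,x))$, which leaves the box as $r\to1$. The breakdown is clear: when the $t_i$ are at the top of the ball and the $x_i$ are spread out, $B$ pushes $t$ over the top. The room for $t$ at the midpoint must exceed the average room at $x_1$ and $x_2$.

**The model ball.** The Toeplitz example suggests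
$$K_0=\{(x,t)\in R:\ |t|\le1-\|x\|^2\}.\tag{3}$$
Here take $t_i=\omega(1-\|x_i\|^2)$ with $|\omega|=1$ chosen so that all terms of the second coordinate in (2) add up in modulus, and let $r\to1$. The test becomes, for $\|x_1\|,\|x_2\|\le1$,
$$\frac{\|x_1\|^2+\|x_2\|^2}2-\Big\|\frac{x_1+x_2}2\Big\|^2\ \ge\ \frac14\,|B(x_1-x_2,x_1-x_2)|.\tag{4}$$

For $E=\ell_1$ or $\ell_1^N$, $N\ge2$, this kills $B$. With $x_1=ue_j$, $x_2=ve_k$, $j\ne k$, $|u|=|v|=1$, the left side is $0$, so $u^2B(e_j,e_j)-2uvB(e_j,e_k)+v^2B(e_k,e_k)=0$ for all such $u,v$. All three coefficients vanish, and $B=0$. For $E=\ell_2$ the parallelogram law makes the left side $\frac14\|x_1-x_2\|^2$, and (4) holds as soon as $|B(x,x)|\le\|x\|^2$; but at $p=2$ Lemma 3 gives no growth.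

The gap between the two requirements is where we work: $E=\ell_p$ with $1<p<2$. There the left side of (4) is at least $\frac{p-1}4\|x_1-x_2\|^2$, as Lemma 5 below shows. Note that (4) is a condition on the pair $(E,B)$; it does not force convexity of the whole norm. For instance, on $E=\ell_1^2\oplus_2\mathbb C$ with $B(x,y)=x_3y_3$ it holds, since the square of the $\ell_1^2$-norm is convex and the third coordinate satisfies the parallelogram law, although $E$ is not strictly convex.

Passing one test is not enough. We must control every holomorphic $F\colon\mathbb D^n\to\mathbb D$ with $F(0)=0$. Once this is done, the rest comes cheaply: a set stable under all holomorphic maps $\mathbb D^n\to\mathbb D$ is in particular stable under $cz_1+(1-c)z_2$ and $z_1z_2$, so it is convex and multiplicative. So we need a quantitative convexity of $\ell_p$, a bound for second-order Taylor coefficients, and a way to fit them together.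

## Convexity of the squared norm in $\ell_p$

Let $1<p<2$, $\kappa=p-1$, and let $E$ be complex $\ell_p$ or $\ell_p^N$, with norm $\|\cdot\|$.

**Lemma 4.** For $x,y\in E$ the function $s\mapsto\|x+sy\|^2-\kappa s^2\|y\|^2$ is convex on $\mathbb R$.

*Proof.* **Step 1: reduction to a smooth case.** Pointwise limits of convex functions are convex. Truncating to finitely many coordinates and perturbing, every pair $(x,y)$ is a limit of pairs supported on a finite set $I$ with $y_i\ne0$ and $x_i/y_i\notin\mathbb R$ for $i\in I$; so we may assume this. Then $z_i(s)=x_i+sy_i\ne0$ for all real $s$.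

**Step 2: one coordinate.** Let $u=|z_i|^2$. Then $u''=2|y_i|^2$, and $u'=2\operatorname{Re}(z_i\bar y_i)$ gives $u'^2\le4u|y_i|^2$. Since $\frac p2-1<0$,
$$(|z_i|^p)''=\tfrac p2u^{p/2-1}u''+\tfrac p2\big(\tfrac p2-1\big)u^{p/2-2}u'^2\ \ge\ \big(p+p(p-2)\big)u^{p/2-1}|y_i|^2=p(p-1)|y_i|^2|z_i|^{p-2}.$$

**Step 3: the sum.** Let $\psi_0=\sum|z_i|^p$ and $S=\sum|y_i|^2|z_i|^{p-2}$. As $\frac2p-1>0$, the term with $\psi_0'^2$ in $(\psi_0^{2/p})''$ is nonnegative, so
$$(\psi_0^{2/p})''\ge\tfrac2p\psi_0^{2/p-1}\psi_0''\ge2(p-1)\psi_0^{2/p-1}S .$$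

**Step 4: comparison with $\|y\|^2$.** Write $|y_i|^p=(|y_i|^2|z_i|^{p-2})^{p/2}\cdot|z_i|^{p(2-p)/2}$. Hölder with exponents $\frac2p$ and $\frac2{2-p}$ gives $\sum|y_i|^p\le S^{p/2}\psi_0^{(2-p)/2}$, that is, $\|y\|^2\le\psi_0^{2/p-1}S$. Hence $(\|x+sy\|^2)''=(\psi_0^{2/p})''\ge2\kappa\|y\|^2$. $\square$

**Lemma 5.** If $c_0,\dots,c_n\ge0$, $\sum c_i=1$, $x_i\in E$ and $m=\sum c_ix_i$, then
$$\sum c_i\|x_i\|^2\ge\|m\|^2+\kappa\sum c_i\|x_i-m\|^2 .$$

*Proof.* The aim is a supporting real-linear function at $m$ with a quadratic gain. Choose $\varphi\in E^*$ with $\|\varphi\|=1$, $\varphi(m)=\|m\|$, and let $\ell(y)=2\|m\|\operatorname{Re}\varphi(y)$. Then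
$$\|m+y\|^2\ge(\|m\|+\operatorname{Re}\varphi(y))^2\ge\|m\|^2+\ell(y).$$
Fix $y$ and let $k(s)=\|m+sy\|^2-\kappa s^2\|y\|^2-\|m\|^2-s\ell(y)$. By Lemma 4, $k$ is convex. Also $k(0)=0$, and the inequality just shown, with $sy$ for $y$, gives $k(s)\ge-\kappa s^2\|y\|^2$. Dividing by $s$ and letting $s\to0$ from either side, the right derivative of $k$ at $0$ is $\ge0$ and the left derivative is $\le0$. So $0$ is a minimum of the convex function $k$, and $k(1)\ge0$:
$$\|m+y\|^2\ge\|m\|^2+\ell(y)+\kappa\|y\|^2 .$$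
Put $y=x_i-m$, multiply by $c_i$ and sum; $\sum c_i\ell(x_i-m)=0$. $\square$

## Second-order Taylor coefficients of self-maps of the polydisk

Let $F\colon\mathbb D^n\to\mathbb D$ be holomorphic with $F(0)=0$, and write
$$F(z)=\sum c_iz_i+Q(z)+O(|z|^3),\qquad Q(z)=\sum_{i,j}q_{ij}z_iz_j,\quad q_{ij}=q_{ji}.$$

Since $R^3=0$, only this second-order part, the *2-jet* of $F$ at $0$, will act on $R$. For $G$ above, $c=(\frac12,\frac12)$, $q_{11}=q_{22}=\frac14$, $q_{12}=-\frac14$. There $\sum c_i=1$, and $Q$ vanishes at $(1,1)$ together with its first derivatives. The lemma says that this is the general pattern, with errors governed by the defect $1-\sum c_i$.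

**Lemma 6.** We have $\sum|c_i|\le1$. Suppose all $c_i\ge0$; put $c_0=1-\sum_{i\ge1}c_i$ and $r_i=\sum_jq_{ij}$. For all $\alpha,\beta\in[0,1]$ and $i\ne j$:

* (a) $|Q(1,\dots,1)|\le2c_0$;
* (b) $|q_{ii}|\le2c_0+2c_i$;
* (c) $|r_i|\alpha\le3c_0+3c_i\alpha^2$;
* (d) $|q_{ij}|\alpha\beta\le c_0+c_i\alpha^2+c_j\beta^2$.

*Proof.* **Step 1: one inequality on the torus.** Let $w\in\mathbb T^n$ and $c\cdot w=\sum c_iw_i$. By Schwarz' lemma, $g(\zeta)=F(\zeta w)/\zeta$ maps $\mathbb D$ into $\overline{\mathbb D}$; and $g(0)=c\cdot w$, $g'(0)=Q(w)$. So $|c\cdot w|\le1$ for all $w$, hence $\sum|c_i|\le1$. By Schwarz–Pick, $|Q(w)|\le1-|c\cdot w|^2\le2(1-|c\cdot w|)$. If $c_i\ge0$, then, because $\operatorname{Re}w_i=1-\frac12|w_i-1|^2$,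
$$|c\cdot w|\ge\operatorname{Re}c\cdot w=1-c_0-\tfrac12\sum_{i\ge1}c_i|w_i-1|^2 .$$
Therefore
$$|Q(w)|\le2c_0+\sum_{i\ge1}c_i|w_i-1|^2\qquad(w\in\mathbb T^n).\tag{5}$$
The four claims follow by testing (5) near $(1,\dots,1)$ and averaging to isolate coefficients. Let $\mathbb E$ denote the average.

**Step 2: (a) and (b).** (a) is $w=(1,\dots,1)$. For (b), let $w_k=1$ for $k\ne i$ and $w_i$ be uniform on $\mathbb T$. Then $\mathbb E[\bar w_i^2Q(w)]=q_{ii}$ and $\mathbb E|w_i-1|^2=2$.

For the rest we use $|e^{\pm\mathrm i\theta}-1|^2=2(1-\cos\theta)\le2(1-\cos\theta)(1+\cos\theta)=2\sin^2\theta$ for $\theta\in[0,\frac\pi2]$.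

**Step 3: (d).** Let $\alpha=\sin\theta_i$, $\beta=\sin\theta_j$ with angles in $[0,\frac\pi2]$, $w_i=e^{\mathrm is_i\theta_i}$, $w_j=e^{\mathrm is_j\theta_j}$ with independent uniform signs $s_i,s_j$, and the other $w_k=1$. In $\mathbb E[s_is_jQ(w)]$ a monomial not containing both $w_i$ and $w_j$ contributes a factor $\mathbb E s_i=0$ or $\mathbb E s_j=0$. What remains is $2q_{ij}\,\mathbb E[s_iw_i]\,\mathbb E[s_jw_j]=2q_{ij}(\mathrm i\alpha)(\mathrm i\beta)$. By (5), $2|q_{ij}|\alpha\beta\le2c_0+2c_i\alpha^2+2c_j\beta^2$.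

**Step 4: (c).** Let $\alpha=\sin\theta$, $w_i=e^{\mathrm is\theta}$ with a uniform sign $s$, and the other $w_k=1$. Then
$$Q(w)=Q(1,\dots,1)+2r_i(w_i-1)+q_{ii}(w_i-1)^2 .$$
Since $\mathbb E[s(w_i-1)]=\mathrm i\sin\theta$ and $\mathbb E[s(w_i-1)^2]=\mathbb E[s(w_i^2-2w_i+1)]=\mathrm i\sin2\theta-2\mathrm i\sin\theta$,
$$\mathbb E[sQ(w)]=2\mathrm i\sin\theta\,\big[r_i-q_{ii}(1-\cos\theta)\big].$$
By (5), $\alpha|r_i-q_{ii}(1-\cos\theta)|\le c_0+c_i\alpha^2$. Using $1-\cos\theta\le\alpha^2$, $\alpha\le1$ and (b),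
$$|r_i|\alpha\le c_0+c_i\alpha^2+(2c_0+2c_i)\alpha^2\le3c_0+3c_i\alpha^2.\qquad\square$$

The free parameters $\alpha,\beta$ are essential. We will need to bound, say, $|q_{ij}|\,\|y_i\|\,\|y_j\|$ when $c_i$ is tiny and $c_j$ is not, and only $c_0$, $c_i\|y_i\|^2$, $c_j\|y_j\|^2$ are available. Choosing $\alpha,\beta$ proportional to $\|y_i\|,\|y_j\|$ makes (d) say exactly this.

## The ball $K_0$ is stable under holomorphic maps fixing the origin

From now on let $n\ge2$, let $E$ and $\kappa=p-1$ be as in the section on convexity, put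
$$\varepsilon=\kappa/C_n,\qquad C_n=4n^2+16n+2,$$
and let $B$ be symmetric bilinear on $E$ with $|B(x,y)|\le\varepsilon\|x\|\|y\|$. Let $A=\mathbb C1\oplus R$, $R=E\oplus\mathbb C$ be the corresponding algebra, and $K_0$ the set (3).

**Functional calculus.** Let $a_i=\lambda_i+n_i$ with $\lambda_i\in\mathbb D$, $n_i\in R$, and let $f$ be holomorphic near $\lambda=(\lambda_1,\dots,\lambda_n)$. Put
$$f(a)=f(\lambda)+\sum_i\partial_if(\lambda)\,n_i+\tfrac12\sum_{i,j}\partial_i\partial_jf(\lambda)\,n_in_j .$$
For a polynomial this is ordinary evaluation: expand around $\lambda$ and use commutativity and $R^3=0$. In general $f(a)=P_f(a)$, where $P_f$ is the Taylor polynomial of $f$ of degree $\le2$ at $\lambda$; so $f(a)$ depends only on the 2-jet of $f$ at $\lambda$. The calculus respects composition. Let $f_1,\dots,f_m$ be holomorphic near $\lambda$, let $g$ be holomorphic near $f(\lambda)=(f_1(\lambda),\dots,f_m(\lambda))$, and let $P_j$, $P_g$ be their Taylor polynomials of degree $\le2$ at these points. Since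 $f_j(a)=P_j(a)$ has scalar part $f_j(\lambda)$,
$$g(f_1(a),\dots,f_m(a))=P_g(P_1(a),\dots,P_m(a))=(P_g\circ(P_1,\dots,P_m))(a)=(g\circ(f_1,\dots,f_m))(a).$$
The middle equality is one of polynomials. The last holds because, by the chain rule, $P_g\circ(P_1,\dots,P_m)$ and $g\circ(f_1,\dots,f_m)$ have the same 2-jet at $\lambda$. Sums and products are the cases $g=z_1+z_2$ and $g=z_1z_2$.

**Lemma 7.** If $F\colon\mathbb D^n\to\mathbb D$ is holomorphic, $F(0)=0$, and $b_1,\dots,b_n\in K_0$, then $F(b)\in K_0$.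

*Proof.* **Step 1: normalization.** $K_0$ is invariant under multiplication by unimodular scalars. Replace $F$ by $F(\bar u_1z_1,\dots,\bar u_nz_n)$ and $b_i$ by $u_ib_i$; this leaves $F(b)$ unchanged and turns $c_i$ into $\bar u_ic_i$. So we may assume $c_i\ge0$, and we use the notation of Lemma 6.

**Step 2: the two coordinates of $F(b)$.** Write $b_i=(x_i,t_i)$, $x_0=0$, $m=\sum_{i\ge1}c_ix_i=\sum_{i\ge0}c_ix_i$ and $y_i=x_i-m$. Then $\|x_i\|\le1$, $\|m\|\le1$, $\|y_i\|\le2$, and
$$F(b)=\Big(m,\ \sum_{i\ge1}c_it_i+T\Big),\qquad T=\sum_{i,j\ge1}q_{ij}B(x_i,x_j).$$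

**Step 3: the room that convexity gives.** We need $|\sum c_it_i+T|\le1-\|m\|^2$. Since $|t_i|\le1-\|x_i\|^2$, and by Lemma 5 (dropping the term $\kappa c_0\|m\|^2$),
$$1-\|m\|^2-\sum_{i\ge1}c_i|t_i|\ \ge\ c_0+\sum_{i\ge1}c_i\|x_i\|^2-\|m\|^2\ \ge\ c_0+\kappa\sum_{i\ge1}c_i\|y_i\|^2 .$$
So it suffices to show
$$|T|\le c_0+\kappa\sum_{i\ge1}c_i\|y_i\|^2.\tag{6}$$

**Step 4: expansion of $T$ around $m$.** With $x_i=m+y_i$,
$$T=Q(1,\dots,1)B(m,m)+2\sum_ir_iB(y_i,m)+\sum_{i,j}q_{ij}B(y_i,y_j),$$
hence
$$|T|\le\varepsilon\Big[|Q(1,\dots,1)|+2\sum_i|r_i|\|y_i\|+\sum_i|q_{ii}|\|y_i\|^2+\sum_{i\ne j}|q_{ij}|\|y_i\|\|y_j\|\Big].$$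

**Step 5: the four terms.** Use Lemma 6 with $\alpha=\|y_i\|/2$, $\beta=\|y_j\|/2$, both in $[0,1]$:

* $|Q(1,\dots,1)|\le2c_0$;
* $2|r_i|\|y_i\|=4|r_i|\alpha\le12c_0+3c_i\|y_i\|^2$;
* $|q_{ii}|\|y_i\|^2\le8c_0+2c_i\|y_i\|^2$, since $\|y_i\|^2\le4$;
* $|q_{ij}|\|y_i\|\|y_j\|=4|q_{ij}|\alpha\beta\le4c_0+c_i\|y_i\|^2+c_j\|y_j\|^2$.

Summing, with $n(n-1)$ ordered pairs $i\ne j$ in which each index occurs $2(n-1)$ times,
$$|T|\le\varepsilon\Big[(2+20n+4n(n-1))\,c_0+(2n+3)\sum_{i\ge1}c_i\|y_i\|^2\Big].$$
Here $2+20n+4n(n-1)=C_n$, so the first coefficient is $\varepsilon C_n=\kappa\le1$, and $\varepsilon(2n+3)\le\varepsilon C_n=\kappa$. This is (6). $\square$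

## Moving $K_0$ by disk automorphisms gives the norm

As in the Toeplitz example, the rest of the unit ball is obtained by moving the scalar part to $0$. Define
$$K=\{a=\lambda+n:\ |\lambda|<1,\ n\in R,\ \varphi_\lambda(a)\in K_0\}.$$

**Lemma 8.** If $f\colon\mathbb D^n\to\mathbb D$ is holomorphic and $a_1,\dots,a_n\in K$, then $f(a)\in K$.

*Proof.* Let $\lambda_i$ be the scalar part of $a_i$ and $b_i=\varphi_{\lambda_i}(a_i)\in K_0$, so $a_i=\varphi_{-\lambda_i}(b_i)$. Let $\mu=f(\lambda)\in\mathbb D$ and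
$$F(z)=\varphi_\mu\big(f(\varphi_{-\lambda_1}(z_1),\dots,\varphi_{-\lambda_n}(z_n))\big).$$
This maps $\mathbb D^n$ to $\mathbb D$ and $F(0)=\varphi_\mu(f(\lambda))=0$. The element $f(a)$ has scalar part $\mu$, and by compatibility with composition $\varphi_\mu(f(a))=F(b)$, which is in $K_0$ by Lemma 7. $\square$

**Proposition 9.** The Minkowski functional $\|\cdot\|$ of $K$ is a complete norm on $A$, equivalent to $|\lambda|+\|x\|_E+|t|$. With it $A$ is a unital Banach algebra satisfying $(\mathrm{vN}_n)$. Moreover $\|x\|_A\le\|x\|_E$ for $x\in E$, and $|\psi(a)|\le\|a\|$ for all $a\in A$.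

*Proof.* **Step 1: algebraic properties of $K$.** Since $n\ge2$, we may apply Lemma 8 to the following maps $\mathbb D^n\to\mathbb D$:

* $f=cz_1+(1-c)z_2$ with $0\le c\le1$: $K$ is convex;
* $f=uz_1$ with $|u|\le1$: $K$ is balanced;
* $f=z_1z_2$: $K\cdot K\subset K$.

**Step 2: $K$ is a neighborhood of $0$.** Take $\lambda=0$ in the definition: $K_0\subset K$. For $|\lambda|<1$ we have $\varphi_\lambda(\lambda1)=0$, so $\lambda1\in K$. By convexity $K\supset\frac12(\lambda1+K_0)$ for all $|\lambda|<1$. As $K_0\supset\{\|x\|_E\le\frac12,\ |t|\le\frac34\}$, $K$ contains a neighborhood of $0$ for $|\lambda|+\|x\|_E+|t|$.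

**Step 3: $K$ is bounded.** Let $a=\lambda+n$, $n=x+t$, $s=1-|\lambda|^2>0$. Then
$$\varphi_\lambda(a)=n(s-\bar\lambda n)^{-1}=\frac ns+\frac{\bar\lambda n^2}{s^2},\qquad n^2=(0,B(x,x)).$$
So $a\in K$ means $|\lambda|<1$ and
$$\Big|\frac ts+\frac{\bar\lambda B(x,x)}{s^2}\Big|\le1-\frac{\|x\|^2}{s^2}.$$
Hence $\|x\|\le s\le1$, and $|t|\le s-\frac{\|x\|^2}s+\varepsilon\frac{\|x\|^2}s\le s\le1$.

**Step 4: the norm.** By Steps 1–3, $\|\cdot\|$ is a norm equivalent to $|\lambda|+\|x\|_E+|t|$, hence complete, and $\{\|a\|<1\}\subset K\subset\{\|a\|\le1\}$. If $\|a\|<1$, then $a\in K$ and $|\psi(a)|\le1$ by Step 3; so $|\psi(a)|\le\|a\|$ for all $a$. If $\|x\|_E\le1$, then $(x,0)\in K_0\subset K$; so $\|x\|_A\le\|x\|_E$.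

**Step 5: Banach algebra.** If $\|a\|,\|b\|<1$, then $ab\in K\cdot K\subset K$ and $\|ab\|\le1$; by scaling, $\|ab\|\le\|a\|\|b\|$ always. Since $r1\in K$ for $0\le r<1$, $\|1\|\le1$; since $K\subset\{|\lambda|<1\}$, $\|1\|\ge1$.

**Step 6: $(\mathrm{vN}_n)$.** Let $\|a_i\|\le1$, $p\in\mathbb C[z_1,\dots,z_n]$, $M>\sup_{\mathbb D^n}|p|$, $0<r<1$. Then $ra_i\in K$, and $p/M$ maps $\mathbb D^n$ to $\mathbb D$. By Lemma 8, $p(ra_1,\dots,ra_n)/M\in K$, so $\|p(ra_1,\dots,ra_n)\|\le M$. Let $r\to1$, then $M\to\sup_{\mathbb D^n}|p|$. $\square$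

## All Fourier matrices in one $\ell_p$, and one matrix with $p$ near $1$

*Proof of Theorem A.* Fix $n\ge2$, $p\in(1,2)$ and $\varepsilon=(p-1)/C_n$. Identify $E=\ell_p$ with the $\ell_p$-direct sum of $\ell_p^N$, $N=1,2,\dots$, write $x=(x^{(N)})_N$, and put
$$B(x,y)=\varepsilon\sum_NB_N(x^{(N)},y^{(N)}).$$
This is symmetric. By Lemma 2, Cauchy–Schwarz, and $\sum_N\|x^{(N)}\|_p^2\le\big(\sum_N\|x^{(N)}\|_p^p\big)^{2/p}$ (valid as $p\le2$),
$$|B(x,y)|\le\varepsilon\sum_N\|x^{(N)}\|_p\|y^{(N)}\|_p\le\varepsilon\Big(\sum_N\|x^{(N)}\|_p^2\Big)^{1/2}\Big(\sum_N\|y^{(N)}\|_p^2\Big)^{1/2}\le\varepsilon\|x\|_p\|y\|_p .$$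
By Proposition 9, $A$ is a commutative unital Banach algebra satisfying $(\mathrm{vN}_n)$, hence the von Neumann inequality, and $R^3=0$.

Suppose $\pi$ is a homomorphism with $\beta^{-1}\|a\|\le\|\pi(a)\|\le\alpha\|a\|$. For each $N$ let $e_1,\dots,e_N$ be the basis vectors of the summand $\ell_p^N$. Then $\|e_k\|_A\le\|e_k\|_E=1$, $\|\psi\|\le1$ and $B(e_j,e_k)=\varepsilon N^{1/p-1/2}u_{jk}$. Lemma 3 gives $\alpha^2\beta\ge\varepsilon N^{1/p-1/2}$ for every $N$, which is absurd since $1/p>1/2$. In particular $A$ admits no isometric homomorphism into $\mathcal L(H)$. $\blacksquare$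

*Proof of Theorem B.* Now $N\ge3$ is fixed and $p$ is chosen to balance the convexity constant $p-1$ against the growth $N^{1/p-1/2}$. Let $p=1+1/\log N$, which lies in $(1,2)$ as $\log N>1$. Take $E=\ell_p^N$, $\varepsilon=(p-1)/C_n=1/(C_n\log N)$ and $B=\varepsilon B_N$. The algebra has dimension $1+N+1=N+2$. By Lemma 2 and Proposition 9 it satisfies $(\mathrm{vN}_n)$, and Lemma 3, applied to the unit vector basis as above, gives $\alpha^2\beta\ge\varepsilon N^{1/p-1/2}$. Finally $\frac1p=1-\frac1{1+\log N}$, so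
$$N^{1/p-1/2}=\sqrt N\,e^{-\log N/(1+\log N)}\ge\frac{\sqrt N}e,\qquad\alpha^2\beta\ge\frac{\sqrt N}{e\,C_n\log N}.\qquad\blacksquare$$

The constant $C_n$ grows with $n$, so $\varepsilon$ shrinks: each $n$ has its own algebra. The next section shows that no single algebra can serve for all $n$.

## All $n$ at once: quotients of uniform algebras

A *uniform algebra* is a closed subalgebra of some $C(X)$, $X$ compact Hausdorff, with the sup norm, containing the constants and separating points. The disk algebra is an example, and its quotient by the ideal of functions vanishing to order $3$ at $0$ is, as an algebra, the Toeplitz algebra of our example.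

We also need operator space structures. An *abstract operator space structure* on $A$ consists of norms on all $M_k(A)$, restricting to the given norm on $M_1(A)=A$ and satisfying *Ruan's axioms*: $\|x\oplus y\|=\max(\|x\|,\|y\|)$, and $\|\sigma x\tau\|\le\|\sigma\|\|x\|\|\tau\|$ for scalar matrices $\sigma,\tau$. For example, for a subspace of $C(X)$ let the norm of a matrix of functions be the supremum over $X$ of its operator norm. Multiplication is *completely contractive* if $\|ab\|\le\|a\|\|b\|$ for $a,b\in M_k(A)$ and all $k$. The Blecher–Ruan–Sinclair theorem says that a unital Banach algebra with such a structure and completely contractive multiplication has a unital completely isometric homomorphism into some $\mathcal L(H)$; in particular it may be given the structure of an operator algebra.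

*Proof of Theorem C, part 1.* **Step 1: quotients of uniform algebras satisfy every $(\mathrm{vN}_n)$.** In a uniform algebra on $X$, $\|p(f_1,\dots,f_n)\|=\sup_X|p(f_1(\cdot),\dots,f_n(\cdot))|\le\sup_{\mathbb D^n}|p|$ if $\|f_i\|\le1$. In a quotient by a closed ideal, let $\|a_i\|\le1$ and $0<r<1$. Then $\|ra_i\|<1$, so $ra_i$ lifts to some $f_i$ of norm $<1$, and $\|p(ra_1,\dots,ra_n)\|\le\|p(f_1,\dots,f_n)\|\le\sup_{\mathbb D^n}|p|$. Let $r\to1$.

**Step 2: an algebra with every $(\mathrm{vN}_n)$ is such a quotient.** Let $A$ be commutative with $(\mathrm{vN}_n)$ for all $n$, and let $\mathcal U$ be its closed unit ball. Let $\mathcal P$ be the algebra of polynomials in variables $(z_a)_{a\in\mathcal U}$, with the sup norm over the compact space $\mathbb T^{\mathcal U}$. Each polynomial involves finitely many variables, and by the maximum principle, one variable at a time, its norm is its supremum over the polydisk in these variables. So the hypothesis says exactly that the homomorphism $\Phi\colon\mathcal P\to A$,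 $z_a\mapsto a$, is contractive. It extends to a contractive homomorphism $\Phi$ on the closure $\overline{\mathcal P}\subset C(\mathbb T^{\mathcal U})$, which is a uniform algebra, since the $z_a$ separate points. If $r>\|a\|$, then $a=\Phi(rz_{a/r})$ and $\|rz_{a/r}\|=r$. So $\Phi$ is onto and the quotient norm of the class over $a$ is at most $\|a\|$; it is at least $\|a\|$ since $\Phi$ is contractive. Hence $\overline{\mathcal P}/\ker\Phi\to A$ is an isometric isomorphism.

**Step 3: the operator algebra structure.** Write $\mathcal B=\overline{\mathcal P}$, $J=\ker\Phi$, and give $M_k(\mathcal B)$ its norm from $C(\mathbb T^{\mathcal U})$. Norm $M_k(\mathcal B/J)$ as $M_k(\mathcal B)/M_k(J)$; this is a norm since $M_k(J)$ is closed, and for $k=1$ it is the norm of $A$. Given $\delta>0$, each matrix over $\mathcal B/J$ has a lift whose norm exceeds its own by at most $\delta$. If $X,Y$ lift $x,y$ in this way, then $\sigma X\tau$ lifts $\sigma x\tau$, $X\oplus Y$ lifts $x\oplus y$, and, $J$ being an ideal, $XY$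 lifts $xy$ when $x,y\in M_k(\mathcal B/J)$. Estimating the lifts in $C(\mathbb T^{\mathcal U})$ and letting $\delta\to0$, we get
$$\|\sigma x\tau\|\le\|\sigma\|\|x\|\|\tau\|,\qquad\|x\oplus y\|\le\max(\|x\|,\|y\|),\qquad\|xy\|\le\|x\|\|y\|.$$
The reverse inequality $\|x\oplus y\|\ge\max(\|x\|,\|y\|)$ follows from the first, since $x$ and $y$ are compressions of $x\oplus y$ by scalar matrices of norm $1$. So Ruan's axioms hold and multiplication is completely contractive. By Blecher–Ruan–Sinclair, $A$ may be given the structure of an operator algebra. $\blacksquare$
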